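\title{Primitivity of the full group $C^*$-algebra of a product of free groups}

\begin{abstract}
We prove that the full group $C^*$-algebra $C^*(\mathbb F\times\mathbb F)$ has a faithful irreducible representation for every free nonabelian group $\mathbb F$, of finite rank or of any infinite rank. More generally, $C^*(\bigoplus_i\Gamma_i)$ is primitive for every countable family of free products $\Gamma_i=\Delta_i*F_{\kappa_i}$ with $\Delta_i$ countable and $\kappa_i\ge2$. For a countable direct sum of nontrivial free groups, primitivity holds exactly when no summand is cyclic. The representation is built directly: a faithful representation is placed inside commuting, jointly irreducible von Neumann algebras, each free generator is modified on finitely many blocks of an amplification, and finite rank is reached by induction from a normal subgroup with free abelian quotient.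
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a discrete group. Every unitary representation $\pi$ of $G$ extends linearly to the group algebra $\mathbb C[G]$, and the \emph{full group $C^*$-algebra} $C^*(G)$ is the completion of $\mathbb C[G]$ in the norm
\[
\|a\|=\sup_\pi\|\pi(a)\|,
\]
where $\pi$ runs over all unitary representations of $G$. Equivalently, $C^*(G)$ is the enveloping $C^*$-algebra of $\ell^1(G)$. Unitary representations of $G$ correspond to unital representations of $C^*(G)$, and irreducible ones to irreducible ones. A $C^*$-algebra is \emph{primitive} if it has a faithful irreducible representation. An injective $*$-homomorphism of $C^*$-algebras is isometric, so $C^*(G)$ is primitive exactly when a single irreducible representation of $G$ attains the supremum above for all $a\in\mathbb C[G]$ at once.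

Let $\mathbb F$ be a free nonabelian group, that is, a free group of rank at least $2$, finite or infinite. For which such $\mathbb F$ is $C^*(\mathbb F\times\mathbb F)$ primitive? This question is recorded as an open problem by Omland~\cite{Omland}. The answer might depend on the rank; we show that it does not.

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be a free group of rank $\kappa\ge2$, where $\kappa$ is any cardinal. Then $C^*(\mathbb F\times\mathbb F)$ has a faithful irreducible representation.
\end{theorem}

Write $F_\kappa$ for the free group of rank $\kappa$, write $*$ for the free product, and let $\bigoplus_{i\in I}\Gamma_i$ be the group of families $(g_i)_{i\in I}$ with $g_i\in\Gamma_i$ and $g_i=1$ for all but finitely many $i$. Theorem~\ref{thm:main} is the case $I=\{1,2\}$, $\Delta_1=\Delta_2=\{1\}$, $\kappa_1=\kappa_2=\kappa$ of the following statement, which is the one we prove.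

\begin{theorem}\label{thm:general}
Let $I\ne\emptyset$ be a countable (finite or infinite) set. For $i\in I$ let $\Gamma_i=\Delta_i*F_{\kappa_i}$, where $\Delta_i$ is an arbitrary countable group (possibly trivial) and $\kappa_i\ge2$ is an arbitrary cardinal. Then $C^*\big(\bigoplus_{i\in I}\Gamma_i\big)$ is primitive.
\end{theorem}

\begin{corollary}\label{cor:class}
Let $(F_{\kappa_i})_{i\in I}$ be a countable family of free groups of arbitrary ranks $\kappa_i\ge1$. Then $C^*\big(\bigoplus_iF_{\kappa_i}\big)$ is primitive if and only if $\kappa_i\ne1$ for all $i$. In particular $C^*(F_\kappa\times F_{\kappa'})$ is primitive for all $\kappa,\kappa'\ge2$, and the bound $2$ on the ranks is sharp.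
\end{corollary}

\subsection*{The center, and which answer to expect}
Let $\pi$ be a faithful irreducible representation of $C^*(G)$ and let $z$ be central. By Schur's lemma $\pi(z)=c1$ for a scalar $c$, and then $z=c1$ because $\pi$ is injective. So a primitive group $C^*$-algebra has only scalars in its center. If some $g\ne1$ has a finite conjugacy class $C$, then $\sum_{c\in C}c$ is central. It is not a scalar, since $\mathbb C[G]$ embeds in $C^*(G)$: the left regular representation applied to $\delta_1$ returns the coefficients of an element. Hence, if $C^*(G)$ is primitive, every nontrivial conjugacy class of $G$ is infinite. This excludes nontrivial finite groups, nontrivial abelian groups, and all groups $G'\times\mathbb Z$.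

\begin{proof}[Proof of Corollary~\ref{cor:class} from Theorem~\ref{thm:general}]
If all $\kappa_i\ge2$, apply Theorem~\ref{thm:general} with trivial $\Delta_i$. If some $\kappa_i=1$, the group has the form $G'\times\mathbb Z$, and the generator of $\mathbb Z$ is a nonscalar central element of its $C^*$-algebra.
\end{proof}

For $\mathbb F$ nonabelian the obstruction disappears. The centralizer of an element $g\ne1$ of $\mathbb F$ is cyclic, and a cyclic subgroup has infinite index because $\mathbb F$ maps onto $\mathbb Z^2$; so all nontrivial conjugacy classes of $\mathbb F$ and of $\mathbb F\times\mathbb F$ are infinite. One therefore guesses that $C^*(\mathbb F\times\mathbb F)$ is always primitive.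

The first attempt at a proof falls short in an instructive way. A representation of $\mathbb F\times\mathbb F$ is a pair of commuting representations of $\mathbb F$, which means that $C^*(\mathbb F\times\mathbb F)=C^*(\mathbb F)\otimes_{\max}C^*(\mathbb F)$. If $\rho$ is a faithful irreducible representation of $C^*(\mathbb F)$, then $(g,h)\mapsto\rho(g)\otimes\rho(h)$ is irreducible, but the norm that it defines is the \emph{minimal} tensor norm. To be faithful on the maximal tensor product, a representation has to dominate arbitrary commuting pairs, and not only those that act on the two legs of a tensor product of Hilbert spaces. Our proof uses no relation between $\otimes_{\max}$ and $\otimes_{\min}$. It also uses no separability theorem of the type ``prime implies primitive''; for uncountable rank the algebra is not separable.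

\subsection*{Plan of the proof}
Faithful representations are easy to find as direct sums; the task is to make one irreducible without losing faithfulness. Section~\ref{sec:blocks} shows how to do this for a single free group of countably infinite rank: take infinitely many copies of a faithful representation and change each free generator on finitely many copies. In a product, the changes made in different factors must commute. Section~\ref{sec:families} provides the room for this: commuting von Neumann algebras, one for each factor, that are jointly irreducible and carry a faithful representation of the product. Section~\ref{sec:infinite} combines the two constructions for infinite ranks, and Section~\ref{sec:finite} reaches finite ranks by induction. A reader interested only in Theorem~\ref{thm:main} may take $I=\{1,2\}$ and $\Delta_i$ trivial throughout; tensor products over $I$ are then ordinary tensor products of two spaces.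

\section{Tools}\label{sec:tools}

\subsection*{Representations of groups}
Groups are discrete and representations are unitary. We call a representation $\pi$ of $G$ \emph{faithful} if its extension to $C^*(G)$ is injective, that is, if $\|\pi(a)\|=\|a\|$ for all $a\in\mathbb C[G]$. This is much stronger than injectivity on $G$: the character $n\mapsto e^{\sqrt{-1}\,n}$ is injective on $\mathbb Z$ and maps $C^*(\mathbb Z)\cong C(\mathbb T)$ onto $\mathbb C$. A representation that has a faithful subrepresentation is faithful.

Let $H\le G$, let $\rho$ be a representation of $H$ on $\mathcal H$, and let $R\ni1$ be a set of representatives of the cosets $gH$. The \emph{induced representation} $\operatorname{Ind}_H^G\rho$ acts on $\mathcal H\otimes\ell^2(R)$ by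
\begin{equation}\label{eq:ind}
\operatorname{Ind}_H^G\rho(g)(\zeta\otimes\delta_s)=\rho(h)\zeta\otimes\delta_r,\qquad\text{where } gs=rh,\ r\in R,\ h\in H.
\end{equation}

\begin{lemma}\label{lem:sub}
\textup{(a)} If $H\le G$, then $C^*(H)\to C^*(G)$ is isometric. Hence, if $\varphi:H_0\to G$ is an injective homomorphism and $\sigma$ is a faithful representation of $G$, then $\sigma\circ\varphi$ is faithful.

\textup{(b)} If $G$ is a directed union of subgroups $G_\gamma$ and the restriction of $\pi$ to each $G_\gamma$ is faithful, then $\pi$ is faithful.
\end{lemma}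

\begin{proof}
(a) Let $a\in\mathbb C[H]$. Representations of $G$ restrict to $H$, so $\|a\|_{C^*(G)}\le\|a\|_{C^*(H)}$. Conversely, by \eqref{eq:ind} with $s=r=1$, the group $H$ acts on the subspace $\mathcal H\otimes\delta_1$ through $\rho$, so $\|\rho(a)\|\le\|\operatorname{Ind}_H^G\rho(a)\|\le\|a\|_{C^*(G)}$ for every $\rho$.

(b) Each $a\in\mathbb C[G]$ lies in some $\mathbb C[G_\gamma]$, and $\|\pi(a)\|=\|a\|_{C^*(G_\gamma)}=\|a\|_{C^*(G)}$ by (a).
\end{proof}

Part (b) says that faithfulness can be tested on finitely many generators at a time. Irreducibility involves all generators together, and the construction lives on this difference.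

\begin{lemma}\label{lem:norming}
Let $G$ be countable. There are irreducible representations $\pi_1,\pi_2,\dots$ of $G$ on separable Hilbert spaces such that $\sup_j\|\pi_j(a)\|=\|a\|$ for all $a\in C^*(G)$.
\end{lemma}

\begin{proof}
Recall that for every element $b$ of a $C^*$-algebra there is an irreducible representation $\pi$ with $\|\pi(b)\|=\|b\|$. Let $(a_j)$ be a dense sequence in $C^*(G)$ and choose irreducible $\pi_j$ with $\|\pi_j(a_j)\|=\|a_j\|$. Then $\|\pi_j(a)\|\ge\|a_j\|-\|a-a_j\|\ge\|a\|-2\|a-a_j\|$, and $\|a-a_j\|$ can be made arbitrarily small. The space of $\pi_j$ is the closed span of one countable orbit, so it is separable.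
\end{proof}

A representation $\theta$ of $G$ \emph{has almost invariant vectors} if there is a net of unit vectors $\eta_n$ with $\|\theta(g)\eta_n-\eta_n\|\to0$ for each $g\in G$.

\begin{lemma}\label{lem:ai}
If $\theta$ has almost invariant vectors, then $\|(\pi\otimes\theta)(a)\|\ge\|\pi(a)\|$ for every representation $\pi$ of $G$ and every $a\in\mathbb C[G]$.
\end{lemma}

\begin{proof}
For $a=\sum_ga(g)g$ and a vector $\zeta$,
\[
(\pi\otimes\theta)(a)(\zeta\otimes\eta_n)-\pi(a)\zeta\otimes\eta_n=\sum_ga(g)\,\pi(g)\zeta\otimes(\theta(g)\eta_n-\eta_n)\longrightarrow0,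
\]
because the sum is finite. So $\|\pi(a)\zeta\|\le\|(\pi\otimes\theta)(a)\|\,\|\zeta\|$.
\end{proof}

A group $A$ is \emph{amenable} if and only if its left regular representation $\lambda_A$ on $\ell^2(A)$ has almost invariant vectors. We only need free abelian groups, where the vectors are explicit. Let $U$ be the bilateral shift $U\delta_n=\delta_{n+1}$ on $\ell^2(\mathbb Z)$ and let $\eta_n=n^{-1/2}(\delta_1+\dots+\delta_n)$. Then $\|U\eta_n-\eta_n\|=\sqrt{2/n}$, so $\|U^m\eta_n-\eta_n\|\le|m|\sqrt{2/n}$. For $A=\bigoplus_{i\in I}\mathbb Z$ and a finite $I_0\subset I$, the normalized indicator function of the box $\{1,\dots,n\}^{I_0}$ is moved by an element $(m_i)$ supported in $I_0$ by at most $\sum_i|m_i|\sqrt{2/n}$; as $I_0$ and $n$ grow, these vectors are almost invariant.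

The shift has almost invariant vectors and no invariant ones, and this persists after tensoring.

\begin{lemma}\label{lem:shift}
For every unitary $w$, the unitary $w\otimes U$ has no eigenvalue.
\end{lemma}

\begin{proof}
If $\sum_n\zeta_n\otimes\delta_n$ is an eigenvector with eigenvalue $c$, then $|c|=1$ and $w\zeta_{n-1}=c\zeta_n$, so $\|\zeta_n\|$ does not depend on $n$. Square summability forces all $\zeta_n=0$.
\end{proof}

We also use that every nonzero component of an eigenvector of a direct sum $\bigoplus_\alpha u_\alpha$ is an eigenvector of $u_\alpha$ with the same eigenvalue. Thus the eigenvalues of $\bigoplus_\alpha u_\alpha$ are those of the summands, and $V\otimes1$ has the same eigenvalues as $V$.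

\subsection*{Von Neumann algebras and tensor products}
For a set $\mathcal A$ of bounded operators, $\mathcal A'$ is its commutant. If $\mathcal A$ is self-adjoint or consists of unitaries, then $\mathcal A'$ is self-adjoint and $\mathcal A''$ is the von Neumann algebra generated by $\mathcal A$: the strong closure of the unital $*$-algebra generated by $\mathcal A$. A representation $\pi$ of $G$ is irreducible if and only if $\pi(G)'=\mathbb C1$. If two such sets $\mathcal A,\mathcal B$ commute elementwise, so do $\mathcal A''$ and $\mathcal B''$: from $\mathcal B\subset\mathcal A'$ we get $\mathcal A''\subset\mathcal B'=(\mathcal B'')'$. The unitary group of a von Neumann algebra $P$ is $\mathcal U(P)$.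

\begin{lemma}\label{lem:ampl}
Let $\mathcal L,\mathcal M$ be Hilbert spaces. An operator on $\mathcal L\otimes\mathcal M$ that commutes with $B(\mathcal L)\otimes1$ has the form $1\otimes T_0$. If $\mathcal A\subset B(\mathcal L)$ is self-adjoint or consists of unitaries, then $(\mathcal A\otimes1)''=\mathcal A''\otimes1$; in particular, an operator that commutes with $\mathcal A\otimes1$ commutes with $\mathcal A''\otimes1$.
\end{lemma}

\begin{proof}
An orthonormal basis of $\mathcal M$ turns $T\in B(\mathcal L\otimes\mathcal M)$ into a matrix with entries in $B(\mathcal L)$, and $T$ commutes with $x\otimes1$ if and only if all entries commute with $x$. If this holds for all $x\in B(\mathcal L)$, the entries are scalars, which is the first claim. Since $\mathcal A'=(\mathcal A'')'$, the sets $\mathcal A\otimes1$ and $\mathcal A''\otimes1$ have the same commutant, hence the same bicommutant. An element of that bicommutant commutes with $1\otimes B(\mathcal M)$, so it is $x\otimes1$, and it commutes with $\mathcal A'\otimes1$, so $x\in\mathcal A''$.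
\end{proof}

For a von Neumann algebra $P\subset B(\mathcal K)$, let $P\mathbin{\bar\otimes}B(\mathcal L)$ be the von Neumann algebra on $\mathcal K\otimes\mathcal L$ generated by $P\otimes1$ and $1\otimes B(\mathcal L)$. For a set $Y$, let $(e_{\alpha\beta})$ be the matrix units of $B(\ell^2(Y))$ for the basis $(\delta_\alpha)_{\alpha\in Y}$, and put $1_E=\sum_{\alpha\in E}e_{\alpha\alpha}$ for $E\subset Y$. If $(u_\alpha)$ is a bounded family in $P$, then $\sum_\alpha u_\alpha\otimes e_{\alpha\alpha}$ converges strongly and lies in $P\mathbin{\bar\otimes}B(\ell^2(Y))$; it is the direct sum of the $u_\alpha$ along the \emph{blocks} $\mathcal K\otimes\delta_\alpha$.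

Let $\mathcal H_j$ ($j\in J$) be Hilbert spaces with unit vectors $\xi_j$. The tensor product $\bigotimes_j(\mathcal H_j,\xi_j)$ is the completed span of the elementary tensors $\otimes_j\eta_j$ with $\eta_j=\xi_j$ for all but finitely many $j$, with inner product $\prod_j\langle\eta_j,\eta_j'\rangle$. For finite $J$ it is the usual tensor product. It is separable if $J$ is countable and all $\mathcal H_j$ are separable. Any finite set of \emph{slots} $j$ can be split off as an ordinary tensor factor. For $T\in B(\mathcal H_j)$ we write $T^{(j)}$ for $T$ acting in slot $j$, that is, for $T\otimes1$ after splitting off $\mathcal H_j$.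

\begin{lemma}\label{lem:itp}
An operator $T$ on $\bigotimes_j(\mathcal H_j,\xi_j)$ that commutes with $B(\mathcal H_j)^{(j)}$ for all $j$ is a scalar.
\end{lemma}

\begin{proof}
Let $\Omega=\otimes_j\xi_j$. For finite $E\subset J$ let $f_E$ be the product over $j\in E$ of the projections onto $\mathbb C\xi_j$ in slot $j$. If $\eta=\otimes_j\eta_j$ is elementary and $E$ contains every $j$ with $\eta_j\ne\xi_j$, then $f_E\eta=\langle\eta,\Omega\rangle\Omega$. So $f_E$ converges strongly to the projection onto $\mathbb C\Omega$. Since $T$ commutes with each $f_E$, it commutes with the limit, and $T\Omega=c\,\Omega$. Every elementary tensor is $x\Omega$ for a finite product $x$ of operators from the algebras $B(\mathcal H_j)^{(j)}$, and $Tx\Omega=xT\Omega=c\,x\Omega$. Hence $T=c1$.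
\end{proof}

\section{Modifying generators on finitely many blocks}\label{sec:blocks}

A free generator may be sent to any unitary. We use this freedom to store one projection in each generator, as the eigenprojection for the eigenvalue $1$, and we choose the projections so that together they generate a prescribed von Neumann algebra. To keep faithfulness, each projection must live on finitely many blocks. The first lemma supplies such projections and the second one stores them.

\begin{lemma}\label{lem:proj}
Let $P$ be a von Neumann algebra on a separable Hilbert space $\mathcal K$ and let $Y$ be an infinite set. There is a set $\mathcal D$ of pairs $(p,E)$, with $E\subset Y$ finite and $p\le1\otimes1_E$ a projection in $P\mathbin{\bar\otimes}B(\ell^2(Y))$, such that $|\mathcal D|=|Y|$, the projections $p$ generate $P\mathbin{\bar\otimes}B(\ell^2(Y))$, and $p\ne1\otimes1_E$ for some $(p,E)\in\mathcal D$.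
\end{lemma}

\begin{proof}
The unit ball of $B(\mathcal K)$ is separable and metrizable in the strong topology: $T\mapsto(T\varepsilon_n)_n$ embeds it in $\mathcal K^{\mathbb N}$ for a dense sequence $(\varepsilon_n)$ in $\mathcal K$. So the projections of $P$ have a countable strongly dense subset $D$, and we may take $1\in D$. By the spectral theorem $P$ is generated by its projections, so $D''=P$. For $\alpha\ne\beta$ in $Y$ let
\[
q_{\alpha\beta}=\tfrac12(e_{\alpha\alpha}+e_{\alpha\beta}+e_{\beta\alpha}+e_{\beta\beta})
\]
be the projection onto $\mathbb C(\delta_\alpha+\delta_\beta)$. Let $\mathcal D$ consist of the pairs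
\[
(d\otimes e_{\alpha\alpha},\{\alpha\})\quad(d\in D,\ \alpha\in Y),\qquad(1\otimes q_{\alpha\beta},\{\alpha,\beta\})\quad(\alpha\ne\beta).
\]
Then $|Y|\le|\mathcal D|\le\aleph_0|Y|+|Y|^2=|Y|$, and pairs of the second kind have $p\ne1\otimes1_E$. The von Neumann algebra generated by the $p$ contains $1\otimes e_{\alpha\alpha}$, because $1\in D$. It contains $1\otimes e_{\alpha\beta}$, because $e_{\alpha\alpha}q_{\alpha\beta}e_{\beta\beta}=\frac12e_{\alpha\beta}$, and it contains $d\otimes1=\sum_\alpha d\otimes e_{\alpha\alpha}$. By Lemma~\ref{lem:ampl} it contains $1\otimes B(\ell^2(Y))$ and $P\otimes1$.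
\end{proof}

\begin{lemma}\label{lem:store}
Let $P\subset B(\mathcal K)$ be a von Neumann algebra, let $E\subset Y$, and let $p\le1\otimes1_E$ be a projection in $P\mathbin{\bar\otimes}B(\ell^2(Y))$. Let $\omega\ne1$ be a complex number of modulus $1$, and let $u_\alpha\in\mathcal U(P)$ $(\alpha\in Y\setminus E)$ be unitaries without eigenvalues. Then
\[
V=p+\omega\,(1\otimes1_E-p)+\sum_{\alpha\notin E}u_\alpha\otimes e_{\alpha\alpha}
\]
is a unitary in $P\mathbin{\bar\otimes}B(\ell^2(Y))$ and $p\in\{V\}''$. The eigenvalues of $V$ lie in $\{1,\omega\}$, and $\omega$ is an eigenvalue if and only if $p\ne1\otimes1_E$.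
\end{lemma}

\begin{proof}
The space $\mathcal K\otimes\ell^2(Y)$ is the orthogonal sum of the range of $p$, the range of $1\otimes1_E-p$, and the blocks $\mathcal K\otimes\delta_\alpha$ with $\alpha\notin E$. On these pieces $V$ acts as $1$, $\omega$ and $u_\alpha$. Since the $u_\alpha$ have no eigenvalues, the eigenspaces of $V$ are the range of $p$ for the eigenvalue $1$ and the range of $1\otimes1_E-p$ for the eigenvalue $\omega$. The self-adjoint algebra $\{V\}'$ leaves $\ker(V-1)$ invariant, so it commutes with $p$, and $p\in\{V\}''$.
\end{proof}

If some $u_\alpha$ had a fixed vector, the eigenprojection of $V$ for the eigenvalue $1$ would be larger than $p$, and this argument would not recover $p$. This is the reason for tensoring with the shift below.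

\begin{example}\label{ex:model}
Let $F_\infty$ be free on $x_1,x_2,\dots$. We show that $C^*(F_\infty)$ is primitive. Let $\sigma_0=\bigoplus_j\pi_j$ with $\pi_j$ as in Lemma~\ref{lem:norming}, let $\deg:F_\infty\to\mathbb Z$ be the homomorphism with $\deg x_k=1$, and put $\sigma(g)=\sigma_0(g)\otimes U^{\deg g}$. Then $\sigma$ acts on a separable space $\mathcal K$, it is faithful by Lemma~\ref{lem:ai}, and no $\sigma(x_k)$ has an eigenvalue by Lemma~\ref{lem:shift}.

Take $P=B(\mathcal K)$ and $Y=\mathbb N$ in Lemma~\ref{lem:proj}, and list $\mathcal D$ as $(p_1,E_1),(p_2,E_2),\dots$. Let $V_k$ be the unitary of Lemma~\ref{lem:store} for $(p_k,E_k)$, with $\omega=-1$ and all $u_\alpha=\sigma(x_k)$. For instance, if the list begins with $(d\otimes e_{11},\{1\})$ and $(1\otimes q_{12},\{1,2\})$, then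
\[
V_1=\begin{pmatrix}2d-1&&&\\&\sigma(x_1)&&\\&&\sigma(x_1)&\\&&&\ddots\end{pmatrix},\qquad
V_2=\begin{pmatrix}0&1&&\\1&0&&\\&&\sigma(x_2)&\\&&&\ddots\end{pmatrix}.
\]
The fixed vectors of $V_1$ form $d\mathcal K\otimes\delta_1$ and those of $V_2$ form $\mathcal K\otimes(\delta_1+\delta_2)$, while on the third block $x_1$ and $x_2$ still act through $\sigma$.

Define $\pi(x_k)=V_k$. Then $\pi(F_\infty)''$ contains all $p_k$, hence $B(\mathcal K)\otimes1$ and $1\otimes B(\ell^2(\mathbb N))$, so its commutant is $\mathbb C1$ by Lemma~\ref{lem:ampl}. For faithfulness fix $n$ and choose $\alpha\notin E_1\cup\dots\cup E_n$. The block $\mathcal K\otimes\delta_\alpha$ is invariant under the subgroup $F_n=\langle x_1,\dots,x_n\rangle$, which acts there through $\sigma|_{F_n}$. So $\pi|_{F_n}$ is faithful by Lemma~\ref{lem:sub}(a), and $\pi$ is faithful by Lemma~\ref{lem:sub}(b).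
\end{example}

The example also shows the limit of the method. With finitely many generators the union of the sets $E_k$ is finite, the remaining blocks are invariant under the whole group, and $\pi$ is reducible. Finite rank needs a further idea, which is the subject of Section~\ref{sec:finite}.

\section{Commuting, jointly irreducible algebras}\label{sec:families}

We identify $\Gamma_i$ with a subgroup of $\Gamma=\bigoplus_i\Gamma_i$. A representation of $\Gamma$ is the same as a family of representations $\sigma_i$ of $\Gamma_i$ with pairwise commuting images, through the \emph{product} $\sigma((g_i))=\prod_i\sigma_i(g_i)$. In Example~\ref{ex:model} the generators were changed by arbitrary projections in $B(\mathcal K)$, which would destroy this commutation. We therefore fix in advance one von Neumann algebra for each factor and make all changes for that factor inside it. The algebras have to commute, and together they have to act irreducibly.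

\begin{definition}\label{def:family}
An \emph{irreducible commuting family} on a Hilbert space $\mathcal K$ is a family $(P_i)_{i\in I}$ of pairwise commuting von Neumann algebras on $\mathcal K$ with $\big(\bigcup_iP_i\big)'=\mathbb C1$.
\end{definition}

If $(P_i)$ is such a family and $\sigma_i:\Gamma_i\to\mathcal U(P_i)$ are homomorphisms, then the product $\sigma$ is defined, and it is irreducible as soon as $\sigma_i(\Gamma_i)''=P_i$ for all $i$. Conversely, every irreducible representation $\pi$ of $\Gamma$ gives the irreducible commuting family $(\pi(\Gamma_i)'')_i$. We need one family that carries a \emph{faithful} $\sigma$, so we have to merge the families given by all the $\pi_j$ of Lemma~\ref{lem:norming}. The direct sum, which served in Example~\ref{ex:model}, fails here.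

\begin{example}\label{ex:chars}
Let $\chi_j(g,h)=\phi_j(g)\psi_j(h)$ $(j=1,2)$ be characters of $\Gamma_1\times\Gamma_2$ with $\phi_1\ne\phi_2$ and $\psi_1\ne\psi_2$, and let $\pi=\chi_1\oplus\chi_2$ on $\mathbb C^2$. Both $\pi(\Gamma_1)$ and $\pi(\Gamma_2)$ contain a diagonal matrix with distinct entries, so $e_{11}$ lies in both generated algebras. If $P_1\supset\pi(\Gamma_1)$ and $P_2\supset\pi(\Gamma_2)$ commute, then $e_{11}\in P_1\cap P_2$ commutes with $P_1\cup P_2$. So $\pi$ does not fit into any irreducible commuting family on $\mathbb C^2$.

The remedy is to give each factor its own index. On $\mathbb C^2\otimes\mathbb C^2$ put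
\[
\sigma_1(g)=\begin{pmatrix}\phi_1(g)&\\&\phi_2(g)\end{pmatrix}\otimes1,\qquad\sigma_2(h)=1\otimes\begin{pmatrix}\psi_1(h)&\\&\psi_2(h)\end{pmatrix}.
\]
These lie in the irreducible commuting family $(M_2\otimes1,1\otimes M_2)$. On $\delta_j\otimes\delta_{j'}$ the product acts by $\phi_j(g)\psi_{j'}(h)$. The diagonal $j=j'$ gives back $\chi_1$ and $\chi_2$; the mixed characters off the diagonal are the price, and they can only increase the norms $\|\sigma(a)\|$.
\end{example}

For irreducible representations $\pi_j$ on spaces $\mathcal H_j$ of higher dimension, the mixed term $(j,j')$ asks that $\pi_j(g,1)$ and $\pi_{j'}(1,h)$ be commuting operators on one space. They are, once $\mathcal H_j$ and $\mathcal H_{j'}$ are different slots of one tensor product. The next lemma shows that joint irreducibility survives.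

\begin{lemma}\label{lem:tensor}
For each $j\in J$ let $(P_{i,j})_{i\in I}$ be an irreducible commuting family on $\mathcal H_j$, and let $\xi_j\in\mathcal H_j$ be a unit vector. Then the algebras $P_i=\big(\bigcup_jP_{i,j}^{(j)}\big)''$ form an irreducible commuting family on $\bigotimes_j(\mathcal H_j,\xi_j)$.
\end{lemma}

\begin{proof}
Let $i\ne i'$. The algebras $P_{i,j}^{(j)}$ and $P_{i',j'}^{(j')}$ commute, by hypothesis if $j=j'$ and because they act in different slots if $j\ne j'$. So $P_i$ and $P_{i'}$ commute. Let $T$ commute with all $P_i$. For each $j$, the operator $T$ commutes with $\mathcal A_j^{(j)}$, where $\mathcal A_j=\bigcup_iP_{i,j}$ satisfies $\mathcal A_j''=B(\mathcal H_j)$. By Lemma~\ref{lem:ampl}, $T$ commutes with $B(\mathcal H_j)^{(j)}$, and by Lemma~\ref{lem:itp} it is a scalar.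
\end{proof}

The following special case gives each factor a private leg. On $\mathcal K\otimes\bigotimes_i(\mathcal L_i,\xi_i)$, an operator $x\in B(\mathcal K\otimes\mathcal L_i)$ \emph{acting on the legs $\mathcal K$ and $i$} means $x\otimes1$ after splitting off $\mathcal K\otimes\mathcal L_i$.

\begin{corollary}\label{cor:legs}
Let $(P_i)_{i\in I}$ be an irreducible commuting family on $\mathcal K$, and let $\mathcal L_i$ $(i\in I)$ be Hilbert spaces with unit vectors $\xi_i$. Then the algebras $P_i\mathbin{\bar\otimes}B(\mathcal L_i)$, acting on the legs $\mathcal K$ and $i$, form an irreducible commuting family on $\mathcal K\otimes\bigotimes_i(\mathcal L_i,\xi_i)$.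
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:tensor} with one slot $\mathcal K$ carrying the family $(P_i)_i$ and, for each $i'\in I$, a slot $\mathcal L_{i'}$ carrying the family whose member with index $i'$ is $B(\mathcal L_{i'})$ and whose other members are $\mathbb C1$. The resulting algebra with index $i$ is generated by $P_i$ on the leg $\mathcal K$ and $B(\mathcal L_i)$ on the leg $i$; by Lemma~\ref{lem:ampl} it is the algebra in the statement.
\end{proof}

We can now build the family. Freeness plays no role in this step; only countability and homomorphisms to $\mathbb Z$ are used.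

\begin{proposition}\label{prop:core}
Let $I\ne\emptyset$ be countable. For $i\in I$ let $\Lambda_i$ be a countable group with a homomorphism $\deg:\Lambda_i\to\mathbb Z$, and let $\Lambda=\bigoplus_i\Lambda_i$. There are an irreducible commuting family $(P_i)_{i\in I}$ on a separable Hilbert space $\mathcal K$ and homomorphisms $\sigma_i:\Lambda_i\to\mathcal U(P_i)$ such that
\begin{enumerate}
\item the product representation $\sigma$ of $\Lambda$ is faithful;
\item $\sigma_i(g)$ has no eigenvalue whenever $g\in\Lambda_i$ and $\deg g=1$.
\end{enumerate}
\end{proposition}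

\begin{proof}
\emph{The algebras.} The group $\Lambda$ is countable. Let $\pi_j$ on $\mathcal H_j$ $(j\in\mathbb N)$ be as in Lemma~\ref{lem:norming}, choose unit vectors $\xi_j\in\mathcal H_j$, and put $\mathcal K_0=\bigotimes_j(\mathcal H_j,\xi_j)$. Applying Lemma~\ref{lem:tensor} to the families $(\pi_j(\Lambda_i)'')_i$, we obtain an irreducible commuting family $(P_{i,0})_i$ on $\mathcal K_0$ such that $\pi_j(g)^{(j)}\in P_{i,0}$ for all $j\in\mathbb N$ and $g\in\Lambda_i$.

For $i\in I$ let $\mathcal L_i=\ell^2(\mathbb N)\otimes\ell^2(\mathbb Z)$ with any unit vector $\xi_i'$. The factor $\ell^2(\mathbb N)$ is the private index of Example~\ref{ex:chars}: it tells $\Lambda_i$ in which slot to act. The factor $\ell^2(\mathbb Z)$ carries the shift that removes eigenvalues. Put $\mathcal K=\mathcal K_0\otimes\bigotimes_i(\mathcal L_i,\xi_i')$, which is separable because $I$ is countable, and let $P_i$ be $P_{i,0}\mathbin{\bar\otimes}B(\mathcal L_i)$ acting on the legs $\mathcal K_0$ and $i$. By Corollary~\ref{cor:legs}, $(P_i)$ is an irreducible commuting family.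

\emph{The representations.} For $g\in\Lambda_i$ let $\sigma_i(g)$ be
\[
\sum_{j\in\mathbb N}\pi_j(g)^{(j)}\otimes e_{jj}\otimes U^{\deg g}
\]
acting on the legs $\mathcal K_0$ and $i$. On $\mathcal K_0\otimes\mathcal L_i$ this is the direct sum over $j$ of the representations $g\mapsto\pi_j(g)^{(j)}\otimes U^{\deg g}$, and it lies in $P_{i,0}\mathbin{\bar\otimes}B(\mathcal L_i)$. So $\sigma_i$ is a homomorphism into $\mathcal U(P_i)$. If $\deg g=1$, no summand has an eigenvalue by Lemma~\ref{lem:shift}, which gives (2).

\emph{Faithfulness.} Let $a\in\mathbb C[\Lambda]$, and choose a finite $I_0\subset I$ with $a\in\mathbb C[\Lambda_{I_0}]$, where $\Lambda_{I_0}=\bigoplus_{i\in I_0}\Lambda_i$. Fix $j$ and set all the private indices with $i\in I_0$ equal to $j$: the subspace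
\[
\mathcal K_0\otimes\bigotimes_{i\in I_0}\big(\delta_j\otimes\ell^2(\mathbb Z)\big)\otimes\bigotimes_{i\notin I_0}\xi_i'
\]
is invariant under $\sigma(\Lambda_{I_0})$, and $g=(g_i)_{i\in I_0}$ acts on it as
\[
\prod_{i\in I_0}\pi_j(g_i)^{(j)}\otimes\bigotimes_{i\in I_0}U^{\deg g_i}=\pi_j(g)^{(j)}\otimes\theta(g),\qquad\theta(g)=\bigotimes_{i\in I_0}U^{\deg g_i}.
\]
The vectors $\bigotimes_{i\in I_0}\eta_n$ are almost invariant for $\theta$, so Lemma~\ref{lem:ai} gives $\|\sigma(a)\|\ge\|\pi_j(a)^{(j)}\|=\|\pi_j(a)\|$. The supremum over $j$ yields $\|\sigma(a)\|\ge\|a\|$, which is (1).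
\end{proof}

The last step is where arbitrary commuting pairs are captured: in slot $j$ the factors $\Lambda_i$ act together exactly as they do in $\pi_j$, in whatever relative position $\pi_j$ puts them.

\section{Infinite rank}\label{sec:infinite}

We now run the construction of Example~\ref{ex:model} in all factors at once, inside the algebras $P_i$. Two things are new. First, the set of generators may be uncountable, while Proposition~\ref{prop:core} only represents countable groups. Since faithfulness is tested on finite sets $S$ of generators, we make each block responsible for one such $S$, which it embeds into a countable free group; and we provide infinitely many blocks for each $S$, so that one of them escapes the finitely many changes made to the generators in $S$. Second, we mark one generator in each factor by the eigenvalue $-1$. The mark is not needed for infinite rank, but it will make the induced representation of Section~\ref{sec:finite} irreducible.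

\begin{proposition}\label{prop:infinite}
Let $I\ne\emptyset$ be countable. For $i\in I$ let $\Delta_i$ be a countable group, $X_i$ an infinite set, $F_{X_i}$ the free group on $\{x_k:k\in X_i\}$, $\Gamma_i=\Delta_i*F_{X_i}$, and $k_i\in X_i$. There is a faithful irreducible representation $\pi$ of $\bigoplus_i\Gamma_i$ such that, for $i\in I$ and $k\in X_i$, the number $-1$ is an eigenvalue of $\pi(x_k)$ if and only if $k=k_i$.
\end{proposition}

\begin{proof}
We regard the sets $X_i$ as disjoint. Let $F_\infty$ be free on $z_1,z_2,\dots$, let $\Lambda_i=\Delta_i*F_\infty$, and let $\deg:\Lambda_i\to\mathbb Z$ be trivial on $\Delta_i$ with $\deg z_n=1$. Take $\mathcal K$, $P_i$, $\sigma_i$, $\sigma$ from Proposition~\ref{prop:core}; no $\sigma_i(z_n)$ has an eigenvalue.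

\emph{One factor.} Fix $i$. Let $\operatorname{Fin}(X_i)$ be the set of finite subsets of $X_i$ and let $Y_i=\operatorname{Fin}(X_i)\times\mathbb N$, so that $|Y_i|=|X_i|$. For each $S\in\operatorname{Fin}(X_i)$ fix an injection $\iota_S:S\to\mathbb N=\{1,2,\dots\}$. For $\alpha=(S,n)\in Y_i$ and $k\in X_i$ put
\[
\nu_\alpha(k)=\iota_S(k)\ \text{ if }k\in S,\qquad\nu_\alpha(k)=1\ \text{ if }k\notin S.
\]
Let $\mathcal D_i$ be the set of Lemma~\ref{lem:proj} for $P_i$ and $Y_i$. Since $|X_i\setminus\{k_i\}|=|\mathcal D_i|$, there is a surjection $X_i\to\mathcal D_i$, $k\mapsto(p_k,E_k)$, with $p_{k_i}\ne1\otimes1_{E_{k_i}}$. Let $\omega_{k_i}=-1$ and $\omega_k=\sqrt{-1}$ for $k\ne k_i$, and define on $\mathcal K\otimes\ell^2(Y_i)$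
\[
V_k=p_k+\omega_k\,(1\otimes1_{E_k}-p_k)+\sum_{\alpha\notin E_k}\sigma_i(z_{\nu_\alpha(k)})\otimes e_{\alpha\alpha}\qquad(k\in X_i).
\]
By the universal property of $\Delta_i*F_{X_i}$ there is a homomorphism $\rho_i$ from $\Gamma_i$ to the unitary group of $P_i\mathbin{\bar\otimes}B(\ell^2(Y_i))$ with $\rho_i(x_k)=V_k$ and $\rho_i(g)=\sigma_i(g)\otimes1$ for $g\in\Delta_i$. By Lemma~\ref{lem:store}, $\rho_i(\Gamma_i)''$ contains every $p_k$, so
\begin{equation}\label{eq:gen}
\rho_i(\Gamma_i)''=P_i\mathbin{\bar\otimes}B(\ell^2(Y_i)).
\end{equation}
By the same lemma, $-1$ is an eigenvalue of $V_{k_i}$, and the eigenvalues of $V_k$ lie in $\{1,\sqrt{-1}\}$ for $k\ne k_i$.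

\emph{The product.} Fix $o_i\in Y_i$. On $\mathcal K\otimes\bigotimes_i(\ell^2(Y_i),\delta_{o_i})$ let $\rho_i$ act on the legs $\mathcal K$ and $i$. By Corollary~\ref{cor:legs} the algebras $P_i\mathbin{\bar\otimes}B(\ell^2(Y_i))$ acting on these legs form an irreducible commuting family. So the product $\pi$ of the $\rho_i$ is a representation of $\bigoplus_i\Gamma_i$, and it is irreducible by \eqref{eq:gen} and Lemma~\ref{lem:ampl}. Since $\pi(x_k)=V_k\otimes1$ has the same eigenvalues as $V_k$, the eigenvalue statement holds.

\emph{Faithfulness.} The group is the directed union of the subgroups $G_0=\bigoplus_{i\in I_0}(\Delta_i*F_{S_i})$ with $I_0\subset I$ finite and $S_i\in\operatorname{Fin}(X_i)$. By Lemma~\ref{lem:sub}(b) it suffices to show that $\pi|_{G_0}$ is faithful. For $i\in I_0$ the set $\bigcup_{k\in S_i}E_k$ is finite, so some $\alpha_i=(S_i,n_i)$ lies outside it. For $k\in S_i$, $g\in\Delta_i$ and $\zeta\in\mathcal K$,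
\[
\rho_i(x_k^{\pm1})(\zeta\otimes\delta_{\alpha_i})=\sigma_i(z_{\iota_{S_i}(k)}^{\pm1})\zeta\otimes\delta_{\alpha_i},\qquad\rho_i(g)(\zeta\otimes\delta_{\alpha_i})=\sigma_i(g)\zeta\otimes\delta_{\alpha_i}.
\]
Hence the subspace $\mathcal K\otimes\bigotimes_{i\in I_0}\delta_{\alpha_i}\otimes\bigotimes_{i\notin I_0}\delta_{o_i}$ is invariant under $\pi(G_0)$, and $G_0$ acts on it through $\sigma\circ\varphi$, where $\varphi=\bigoplus_{i\in I_0}\varphi_i$ and $\varphi_i:\Delta_i*F_{S_i}\to\Lambda_i$ is the identity on $\Delta_i$ and sends $x_k$ to $z_{\iota_{S_i}(k)}$. Each $\varphi_i$ is injective: a left inverse is the identity on $\Delta_i$, sends $z_{\iota_{S_i}(k)}$ to $x_k$, and sends the other $z_n$ to $1$. So $\sigma\circ\varphi$ is faithful by Lemma~\ref{lem:sub}(a), and therefore so is $\pi|_{G_0}$.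
\end{proof}

This proves Theorem~\ref{thm:general} when all $\kappa_i$ are infinite.

\section{Finite rank by induction}\label{sec:finite}

A free group of finite rank $\ge2$ has too few generators for the method above, but it has a normal subgroup of infinite rank with quotient $\mathbb Z$. If $F_2$ is free on $t,b$, the kernel of the map $t\mapsto1$, $b\mapsto0$ is free on the elements $y_m=t^mbt^{-m}$ $(m\in\mathbb Z)$, and conjugation by $t$ shifts $m$ (Lemma~\ref{lem:kernel}). We induce from such subgroups. Induction preserves faithfulness because the quotient is amenable. It preserves irreducibility provided that the representation is not equivalent to its conjugates; some condition is needed, since the trivial representation of a proper normal subgroup $H$ induces to $\lambda_{G/H}$, which commutes with right translations. A representation in which $y_0$ has the eigenvalue $-1$ and no other $y_m$ does cannot be equivalent to its shifts.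

\begin{lemma}\label{lem:indfaithful}
Let $H\trianglelefteq G$ with $G/H$ amenable, and let $\rho$ be a faithful representation of $H$. Then $\operatorname{Ind}_H^G\rho$ is faithful.
\end{lemma}

\begin{proof}
Let $a\in\mathbb C[G]$. For $r,s\in R$ define $a_{r,s}\in\mathbb C[H]$ by $a_{r,s}(h)=a(rhs^{-1})$. By \eqref{eq:ind}, for every representation $\rho'$ of $H$ the operator $\operatorname{Ind}_H^G\rho'(a)$ is the matrix $[\rho'(a_{r,s})]_{r,s\in R}$. Its norm is the supremum, over finite $R_0\subset R$, of the norms of the compressions $[\rho'(a_{r,s})]_{r,s\in R_0}$, because $1\otimes1_{R_0}\to1$ strongly. Applying $\rho'$ entrywise is a $*$-homomorphism on the $C^*$-algebra $M_{R_0}(C^*(H))$, so it is contractive; for $\rho'=\rho$ it is injective, so it is isometric. Therefore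
\begin{equation}\label{eq:indmax}
\|\operatorname{Ind}_H^G\rho(a)\|\ge\|\operatorname{Ind}_H^G\rho'(a)\|\qquad\text{for every }\rho'.
\end{equation}
Let $\pi$ be any representation of $G$ and take $\rho'=\pi|_H$. The unitary $\Phi(\zeta\otimes\delta_r)=\pi(r)\zeta\otimes\delta_{rH}$ intertwines $\operatorname{Ind}_H^G\rho'$ with $\pi\otimes\lambda_{G/H}$: if $gs=rh$, then
\[
\Phi\big(\pi(h)\zeta\otimes\delta_r\big)=\pi(rh)\zeta\otimes\delta_{rH}=\pi(g)\pi(s)\zeta\otimes\delta_{gsH}.
\]
As a representation of $G$, $\lambda_{G/H}$ has almost invariant vectors, so \eqref{eq:indmax} and Lemma~\ref{lem:ai} give $\|\operatorname{Ind}_H^G\rho(a)\|\ge\|\pi(a)\|$ for all $\pi$.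
\end{proof}

For $H\trianglelefteq G$, $g\in G$ and a representation $\rho$ of $H$, put $\rho^g(h)=\rho(g^{-1}hg)$. Recall Schur's lemma: a bounded operator that intertwines two irreducible representations is zero if they are inequivalent and a scalar if they are equal.

\begin{lemma}\label{lem:indirr}
Let $H\trianglelefteq G$ and let $\rho$ be an irreducible representation of $H$ with $\rho^g\not\cong\rho$ for all $g\in G\setminus H$. Then $\operatorname{Ind}_H^G\rho$ is irreducible.
\end{lemma}

\begin{proof}
Since $hr=r(r^{-1}hr)$, the group $H$ acts on the block $\mathcal H\otimes\delta_r$ through $\rho^r$. If $\rho^r\cong\rho^s$, substituting $shs^{-1}$ for $h$ gives $\rho^{s^{-1}r}\cong\rho$, so $s^{-1}r\in H$ and $r=s$. Let $T=[T_{r,s}]$ commute with $\operatorname{Ind}_H^G\rho(G)$. Commutation with $H$ says $T_{r,s}\rho^s(h)=\rho^r(h)T_{r,s}$, so $T_{r,s}=0$ for $r\ne s$ and $T_{r,r}=c_r1$. The element $g=rs^{-1}$ acts by $\zeta\otimes\delta_s\mapsto\zeta\otimes\delta_r$ and commutes with $T$, so $c_r=c_s$.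
\end{proof}

\begin{lemma}\label{lem:kernel}
Let $\Theta$ be a group, let $\Gamma=\Theta*\langle t\rangle$ with $t$ of infinite order, and let $N$ be the kernel of the homomorphism $\Gamma\to\mathbb Z$ that is trivial on $\Theta$ and sends $t$ to $1$. Then $N$ is the free product of the subgroups $t^m\Theta t^{-m}$, $m\in\mathbb Z$.
\end{lemma}

\begin{proof}
Let $M$ be the free product of copies $\Theta_m$ $(m\in\mathbb Z)$ of $\Theta$, write $g_m\in\Theta_m$ for the copy of $g\in\Theta$, and form $M\rtimes\langle\tau\rangle$ with $\tau$ of infinite order and $\tau g_m\tau^{-1}=g_{m+1}$. Define $\varphi:\Gamma\to M\rtimes\langle\tau\rangle$ by $g\mapsto g_0$, $t\mapsto\tau$. The homomorphism $\psi:M\to\Gamma$, $g_m\mapsto t^mgt^{-m}$, satisfies $\psi(g_{m+1})=t\psi(g_m)t^{-1}$, so it extends to $M\rtimes\langle\tau\rangle$ with $\psi(\tau)=t$. On generators, $\psi\varphi(g)=g$, $\psi\varphi(t)=t$, $\varphi\psi(g_m)=\tau^mg_0\tau^{-m}=g_m$ and $\varphi\psi(\tau)=\tau$, so $\varphi$ and $\psi$ are mutually inverse. The map $\Gamma\to\mathbb Z$ corresponds to the projection onto $\langle\tau\rangle$, whose kernel is $M$. Thus $\psi$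 maps $M$ isomorphically onto $N$ and $\Theta_m$ onto $t^m\Theta t^{-m}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $I_f=\{i\in I:\kappa_i<\infty\}$. For $i\notin I_f$ put $N_i=\Gamma_i$ and choose any free generator as the marked one. For $i\in I_f$ let $t_i,b_{i,1},\dots,b_{i,\kappa_i-1}$ be free generators of $F_{\kappa_i}$; there is at least one $b_{i,l}$ because $\kappa_i\ge2$. Let $N_i$ be the kernel of the homomorphism $\Gamma_i\to\mathbb Z$ that sends $t_i$ to $1$ and is trivial on $\Theta_i=\Delta_i*\langle b_{i,1},\dots,b_{i,\kappa_i-1}\rangle$. By Lemma~\ref{lem:kernel}, regrouping the free factors,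
\[
N_i=\Delta_i'*F_{X_i},
\]
where $\Delta_i'$ is the free product of the groups $t_i^m\Delta_it_i^{-m}$ $(m\in\mathbb Z)$, which is countable, and $F_{X_i}$ is free on the elements
\[
y_{l,m}=t_i^mb_{i,l}t_i^{-m},\qquad(l,m)\in X_i=\{1,\dots,\kappa_i-1\}\times\mathbb Z.
\]
The set $X_i$ is infinite. We mark $k_i=(1,0)$.

Let $G=\bigoplus_i\Gamma_i$ and $H=\bigoplus_iN_i\trianglelefteq G$. Proposition~\ref{prop:infinite} gives a faithful irreducible representation $\pi$ of $H$ such that, for each $i\in I_f$, the unitary $\pi(y_{1,m})$ with $y_{1,m}\in N_i$ has the eigenvalue $-1$ if and only if $m=0$. The quotient $G/H\cong\bigoplus_{i\in I_f}\mathbb Z$ is amenable, so $\operatorname{Ind}_H^G\pi$ is faithful by Lemma~\ref{lem:indfaithful}.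

Let $g\in G\setminus H$. Then $g=g_0h$ with $h\in H$ and $g_0=(t_i^{m_i})_{i\in I_f}$, where finitely many $m_i$, and at least one, are nonzero. We have $\pi^g(x)=\pi(h)^{-1}\pi^{g_0}(x)\pi(h)$, so $\pi^g\cong\pi^{g_0}$. Choose $i$ with $m_i\ne0$ and consider $y_{1,m_i}\in N_i$. The other coordinates of $g_0$ commute with it, so
\[
\pi^{g_0}(y_{1,m_i})=\pi\big(t_i^{-m_i}y_{1,m_i}t_i^{m_i}\big)=\pi(y_{1,0}).
\]
This operator has the eigenvalue $-1$ and $\pi(y_{1,m_i})$ does not, so $\pi^{g_0}\not\cong\pi$. By Lemma~\ref{lem:indirr}, $\operatorname{Ind}_H^G\pi$ is irreducible. It is a faithful irreducible representation of $C^*(G)$.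
\end{proof}

Theorem~\ref{thm:main} follows as a special case. For $\mathbb F$ of finite rank the representation is induced from $N\times N$, with quotient $\mathbb Z^2$.

\begin{remark}\label{rem:scope}
Countability of $I$ and of the $\Delta_i$ makes the group $\Lambda$ in the proof of Proposition~\ref{prop:infinite} countable. This gives a \emph{sequence} $(\pi_j)$ and a separable $\mathcal K$, so each $P_i$ is generated by countably many projections and the set $X_i$ is large enough to list $\mathcal D_i$. The hypothesis $\kappa_i\ge2$ is used only to supply the free generators $y_{l,m}$ of $N_i$; for $\kappa_i=1$ there are none, and Corollary~\ref{cor:class} shows that the conclusion fails when $\Delta_i$ is also trivial. We make no claim for uncountable index sets $I$, nor for factors $\Delta_i*\mathbb Z$ with $\Delta_i$ nontrivial beyond those that are themselves of the form stated in Theorem~\ref{thm:general}.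
\end{remark}

\begin{thebibliography}{9}
\bibitem{Omland}
Tron Omland, \emph{Primeness and primitivity conditions for twisted group $C^*$-algebras}, arXiv:1204.4259 (2012).
\end{thebibliography}
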